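\title{The intersection density of an imprimitive wreath product}

\begin{abstract}
A set of permutations is intersecting if any two of its elements agree at some point, and the intersection density $\rho(G)$ of a transitive group $G$ is the largest size of an intersecting subset divided by the order of a point stabilizer. We prove that $\rho(G\wr H)=\rho(G)$ for all transitive groups $G$ and $H$ with $G$ of degree at least $2$, as conjectured by Hujdurovi\'c, Kutnar, Maru\v{s}i\v{c} and Miklavi\v{c}. The proof compresses each copy of $G$ to a biased two-point space without decreasing the measure of an intersecting set, and solves the resulting problem by a spectral computation. The same argument gives an exact formula for an arbitrary group $G$ and an arbitrary set $H$ of permutations, and it describes all maximum intersecting sets under an explicit hypothesis on $G$.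
\end{abstract}

\section{Intersecting sets in wreath products}\label{sec:intro}

All groups and sets in this paper are finite. A set $I$ of permutations of a set $V$ is \emph{intersecting} if for all $g,g'\in I$ there is a point $v\in V$ with $g(v)=g'(v)$. For a set $P$ of permutations, $\alpha(P)$ denotes the largest size of an intersecting subset of $P$. A \emph{derangement} is a permutation without fixed points; thus $g$ and $g'$ agree nowhere exactly when $g^{-1}g'$ is a derangement.

Let $G\le\operatorname{Sym}(V)$ be transitive. Every point stabilizer $G_v$ has order $|G|/|V|$, and every coset $\{g\in G: g(v)=w\}$ of a point stabilizer is intersecting. The \emph{intersection density}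
\[
\rho(G)=\frac{\alpha(G)}{|G_v|}
\]
measures by how much these obvious examples can be beaten. It is at least $1$, and $G$ has the \emph{EKR-property} if $\rho(G)=1$.

\begin{example}\label{ex:groups}
If $G$ is regular, that is, transitive with trivial point stabilizers, then every element other than the identity is a derangement, so $\alpha(G)=1$ and $\rho(G)=1$. For a group with $\rho>1$, let $A_4$ act on the six $2$-element subsets of $\{1,2,3,4\}$. The stabilizer of $\{1,2\}$ is $\{1,(12)(34)\}$, so the action is transitive with stabilizers of order $2$. Every element of the Klein four-group fixes a $2$-subset and no $3$-cycle does. Hence two elements agree somewhere exactly when they lie in the same coset of the Klein four-group, so $\alpha=4$ and $\rho=2$.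
\end{example}

For $G\le\operatorname{Sym}(V)$ and $H\le S_n$, the \emph{wreath product} $G\wr H$ consists of the pairs $(g,h)$ with $g=(g_1,\dots,g_n)\in G^n$ and $h\in H$, acting on $V\times\{1,\dots,n\}$ by
\[
(g,h)\colon (v,i)\longmapsto (g_i(v),h(i)).
\]
If $G$ and $H$ are transitive, then so is $G\wr H$, and its point stabilizers have order $|G|^n|H|/(|V|n)$. Two elements $(g,h)$ and $(g',h')$ agree at $(v,i)$ exactly when $h(i)=h'(i)$ and $g_i(v)=g_i'(v)$. Therefore
\begin{equation}\label{eq:agree}
\begin{array}{l}
(g,h)\text{ and }(g',h')\text{ agree somewhere if and only if, for some } i,\\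
h(i)=h'(i)\text{ and } g_i,\ g_i'\text{ agree somewhere.}
\end{array}
\end{equation}

How does $\rho(G\wr H)$ depend on the two factors? For transitive $G$ and $H$ it is known that
\begin{equation}\label{eq:known}
\rho(G)\le\rho(G\wr H)\le\rho(G)\rho(H),
\end{equation}
so that $\rho(G\wr H)=\rho(G)$ whenever $H$ has the EKR-property. Both bounds can be read from \eqref{eq:agree}. For the lower bound, fix $i$, $j$ and a maximum intersecting set $K$ of $G$. The \emph{canonical} set $\{(g,h): h(i)=j,\ g_i\in K\}$ is intersecting and has $\alpha(G)|G|^{n-1}|H|/n$ elements, which is $\rho(G)$ times the order of a point stabilizer. For the upper bound, cut an intersecting set $I$ into \emph{slices} $I_h=\{g:(g,h)\in I\}$. The elements $h$ with $I_h\ne\emptyset$ form an intersecting set of $H$, so there are at most $\alpha(H)$ of them, and each slice has at most $\alpha(G)|G|^{n-1}$ elements (for $|V|\ge2$ this is the case of a single slice of Theorem~\ref{thm:system} below). In the simplest case, $G=\mathbb Z_2$ and $H=\mathbb Z_n$ both regular, only one slice can be nonempty, and it cannot contain both $g$ and the tuple that differs from $g$ in every coordinate;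 so $|I|\le 2^{n-1}$ and $\rho(G\wr H)=1$.

To beat the lower bound, one has to use nonempty slices over an intersecting set of $H$ that is larger than a coset of a point stabilizer, such as the Klein four-group in Example~\ref{ex:groups}. But $I_h$ and $I_{h'}$ can only meet through the coordinates $i$ with $h(i)=h'(i)$, and now no coordinate serves all pairs $h,h'$. A slice is then constrained in several coordinates, and one expects each constraint to cost a factor $\alpha(G)/|G|$, which is at most $\frac12$ when $|V|\ge 2$. This suggests that the lower bound in \eqref{eq:known} is the truth, which is the conjecture posed in \cite{HKMM}. We prove it.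

\begin{theorem}\label{thm:main}
If $G\le\operatorname{Sym}(V)$ with $|V|\ge2$ and $H\le S_n$ are transitive, then $\rho(G\wr H)=\rho(G)$.
\end{theorem}

The group structure of $H$ plays no role in the proof, and transitivity of $G$ is used only to find a derangement. For a nonempty set $H\subseteq S_n$, let $G\wr H$ again denote the set of pairs $(g,h)\in G^n\times H$, acting as above, and put $H_{i\to j}=\{h\in H:h(i)=j\}$.

\begin{theorem}\label{thm:exact}
Let $V\ne\emptyset$, let $G\le\operatorname{Sym}(V)$ be any group, and let $H\subseteq S_n$ be any nonempty set.
\begin{enumerate}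
\item If $G$ contains a derangement, then $\alpha(G\wr H)=\alpha(G)\,|G|^{n-1}\max_{i,j}|H_{i\to j}|$.
\item If $G$ contains no derangement, then $\alpha(G\wr H)=|G|^n\alpha(H)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} reduces both theorems to a statement about independent sets in a product of graphs (Theorem~\ref{thm:system}), in which $G$ enters only through a vertex-transitive graph and the number $p=\alpha(G)/|G|$. Since we know nothing about the eigenvalues of this graph, we do not apply a spectral bound to it. Instead, Section~\ref{sec:compression} replaces each copy of $G$, one at a time, by the space $\{0,1\}$ in which $1$ has probability $p$, and Section~\ref{sec:binary} solves the problem for such spaces by a computation of ratio-bound type. Section~\ref{sec:extremal} follows the case of equality through both steps and shows that, under an explicit hypothesis on $G$, the canonical sets are the only maximum intersecting sets.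

\section{A graph model}\label{sec:model}

Graphs may have loops, and $x\sim y$ denotes adjacency. A set of vertices is \emph{independent} if no two of its elements, equal or not, are adjacent; in particular it contains no vertex with a loop. The largest size of an independent set of $X$ is $\alpha(X)$. A graph is \emph{vertex-transitive} if its automorphism group is transitive on the vertices.

For $G\le\operatorname{Sym}(V)$ with $V\neq\emptyset$, the \emph{derangement graph} $\Gamma_G$ has vertex set $G$, with $g\sim g'$ if $g$ and $g'$ agree nowhere. It has no loops, its independent sets are the intersecting sets of $G$, and it is vertex-transitive because left multiplication by an element of $G$ preserves adjacency. It has an edge if and only if $G$ contains a derangement.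

Since the copies of $\Gamma_G$ will be replaced by two-point spaces one after another, the model has to allow both kinds of coordinate at once.

\begin{definition}\label{def:site}
A \emph{site} is a graph $X$ with a probability measure $\mu$ on its vertices and a number $p$, of one of the following two kinds.
\begin{itemize}
\item A \emph{transitive site} is a loopless vertex-transitive graph with at least one edge, with the uniform measure and $p=\alpha(X)/|X|$.
\item A \emph{binary site} is the graph on $\{0,1\}$ with a loop at $0$, the edge $01$, and no loop at $1$, with $\mu(1)=p$ and $\mu(0)=1-p$ for a given $p\in(0,\frac12]$.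
\end{itemize}
\end{definition}

In a binary site, $x\not\sim y$ exactly when $x=y=1$, and the only maximum independent set is $\{1\}$. So in both kinds of site a maximum independent set has measure $p$, every vertex has positive measure, and every vertex has a neighbor. Also $p\le\frac12$ in both kinds. Indeed, a transitive site is $d$-regular with $d\ge1$, and if $K$ is independent, then the $d|K|$ edges that leave $K$ end outside $K$, so $d|K|\le d(|X|-|K|)$.

\begin{definition}\label{def:system}
A \emph{system} consists of sites $(X_i,\mu_i,p_i)$ for $i\in[m]=\{1,\dots,m\}$, $m\ge1$, a nonempty set $S$, and maps $\pi_1,\dots,\pi_m$ defined on $S$. Its graph $Y$ has vertex set $X_1\times\dots\times X_m\times S$ and adjacency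
\[
(x,s)\sim(y,r)\iff\text{for every } i:\ \pi_i(s)\ne\pi_i(r)\ \text{ or }\ x_i\sim y_i .
\]
For $I\subseteq Y$ the \emph{slices} are $I_s=\{x:(x,s)\in I\}$, and the \emph{mass} is $M(I)=\sum_{s\in S}\mu(I_s)$, where $\mu=\mu_1\times\dots\times\mu_m$. Let $k_i$ be the largest size of a fiber of $\pi_i$, and put
\[
t=\max_{i\in[m]}p_ik_i .
\]
\end{definition}

For a fiber $C$ of $\pi_i$ and a maximum independent set $K$ of $X_i$, the canonical set
\[
D(i,C,K)=\{(x,s): s\in C,\ x_i\in K\}
\]
is independent, because any two of its elements violate the adjacency condition in coordinate $i$, and its mass is $p_i|C|$. Choosing $i$ and $C$ with $p_i|C|=t$ gives an independent set of mass $t$.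

\begin{theorem}\label{thm:system}
In every system, the maximum of $M(I)$ over the independent sets $I$ of $Y$ equals $t=\max_ip_ik_i$.
\end{theorem}

The upper bound is proved at the end of Section~\ref{sec:compression}. Note that the graphs in different coordinates may be different. The following small system shows the mechanism that was guessed in Section~\ref{sec:intro}.

\begin{example}\label{ex:triangle}
Take three binary sites with the same $p$, let $S=\{1,2,3\}$, and let $\pi_i(s)=1$ if $s=i$ and $\pi_i(s)=0$ otherwise. Any two distinct elements $s,r$ of $S$ agree under exactly one map, namely $\pi_i$ for the third index $i$, but the largest fibers have size $2$; so $t=2p$, whereas three canonical slices would have mass $3p$. Let $I$ be independent. If $I_s$ and $I_r$ are nonempty, then every point of $I_s\cup I_r$ has $x_i=1$ for the third index $i$. If all three slices are nonempty, then $I_s\subseteq\{x:x_i=1\text{ for } i\ne s\}$ and $M(I)\le3p^2\le\frac32p$. If exactly two are nonempty, then $M(I)\le2p$. If only $I_s$ is nonempty, any two of its points share a $1$, so it misses $(0,0,0)$ and contains at most one unit vector, and $M(I)\le p(1-p)^2+3p^2(1-p)+p^3=p(1+p-p^2)\le2p$.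 The third slice gains a factor $\frac32$ and costs a factor $p$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:exact} from Theorem~\ref{thm:system}]
(1) As $G$ contains a derangement, $\Gamma_G$ is a transitive site with $p=\alpha(G)/|G|$. Take $m=n$, $X_1=\dots=X_n=\Gamma_G$, $S=H$ and $\pi_i(h)=h(i)$. The vertex set of $Y$ is $G\wr H$, and negating \eqref{eq:agree} shows that two elements agree nowhere exactly when they are adjacent in $Y$. So the intersecting sets of $G\wr H$ are the independent sets of $Y$, and $|I|=|G|^nM(I)$. The fibers of $\pi_i$ are the nonempty sets $H_{i\to j}$, so $t=\frac{\alpha(G)}{|G|}\max_{i,j}|H_{i\to j}|$, and $\alpha(G\wr H)=|G|^nt$ is the stated number.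

(2) Now any two elements of $G$ agree somewhere, so by \eqref{eq:agree} two elements of $G\wr H$ agree somewhere exactly when their $H$-components do. Thus $I$ is intersecting if and only if its projection to $H$ is, and the largest such sets are $G^n\times H'$ with $H'$ a maximum intersecting subset of $H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:exact}]
By Jordan's theorem a transitive group of degree at least $2$ contains a derangement: the average number of fixed points of an element equals the number of orbits, which is $1$, and the identity has more than one fixed point. So part (1) of Theorem~\ref{thm:exact} applies. Since $H$ is a transitive group, every $H_{i\to j}$ is a coset of a point stabilizer and has size $|H|/n$. With $\alpha(G)=\rho(G)|G|/|V|$ we get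
\[
\alpha(G\wr H)=\rho(G)\cdot\frac{|G|^n|H|}{|V|n},
\]
and the second factor is the order of a point stabilizer of $G\wr H$.
\end{proof}

The hypothesis $|V|\ge2$ cannot be dropped. For $|V|=1$ the group $G\wr H$ is $H$ itself, so $\rho(G\wr H)=\rho(H)$, and this exceeds $\rho(G)=1$ for the action of $A_4$ in Example~\ref{ex:groups}.

\begin{corollary}\label{cor:iterated}
If $G_1,\dots,G_r$ are transitive and $G_1$ has degree at least $2$, then $\rho(G_1\wr G_2\wr\dots\wr G_r)=\rho(G_1)$.
\end{corollary}

\begin{proof}
However the product is bracketed, it has the form $A\wr B$, where $A$ and $B$ are transitive and $A$ is a shorter product that starts with $G_1$, hence has degree at least $2$. Theorem~\ref{thm:main} gives $\rho(A\wr B)=\rho(A)$, and we induct on $r$.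
\end{proof}

\section{Binary sites: a spectral bound}\label{sec:binary}

In this section all sites are binary. For $s,r\in S$ let $J(s,r)=\{i:\pi_i(s)=\pi_i(r)\}$. A set $I$ is independent exactly when for all $s,r\in S$, $x\in I_s$ and $y\in I_r$ there is an $i\in J(s,r)$ with $x_i=y_i=1$. The plan is to choose a random pair $(x,y)$ that never has this property, so that the event ``$x\in I_s$ and $y\in I_r$'' has probability zero, and to compute this probability in an orthonormal basis.

\subsection*{The coupling and the basis}
We want $x$ and $y$ each to have law $\mu$. In a coordinate $i\notin J(s,r)$ there is no constraint, and we take $x_i$ and $y_i$ independent. In a coordinate $i\in J(s,r)$ the pair $(1,1)$ is forbidden, and together with the marginals this forces the law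
\[
\nu_i(1,1)=0,\qquad \nu_i(1,0)=\nu_i(0,1)=p_i,\qquad \nu_i(0,0)=1-2p_i ,
\]
which is a probability measure because $p_i\le\frac12$. For $J\subseteq[m]$ let $\mathbb E_J$ denote expectation over a random pair $(x,y)$ in which the pairs $(x_i,y_i)$ are independent, with law $\nu_i$ for $i\in J$ and $\mu_i\times\mu_i$ for $i\notin J$. If $f_s$ is the indicator function of $I_s$, then independence of $I$ gives
\begin{equation}\label{eq:zero}
\mathbb E_{J(s,r)}[f_s(x)f_r(y)]=0\qquad\text{for all } s,r\in S,\text{ including } s=r .
\end{equation}

Put $\tau_i=p_i/(1-p_i)\in(0,1]$, and define $e_i(1)=\tau_i^{-1/2}$, $e_i(0)=-\tau_i^{1/2}$. Under $\mu_i$ the function $e_i$ has mean $\tau_i^{-1/2}(p_i-(1-p_i)\tau_i)=0$ and mean square $p_i/\tau_i+(1-p_i)\tau_i=(1-p_i)+p_i=1$. Under $\nu_i$,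
\begin{equation}\label{eq:corr}
\sum_{a,b}\nu_i(a,b)e_i(a)e_i(b)=-2p_i+(1-2p_i)\tau_i=\frac{-2p_i(1-p_i)+p_i-2p_i^2}{1-p_i}=-\tau_i .
\end{equation}
For $T\subseteq[m]$ let $e_T(x)=\prod_{i\in T}e_i(x_i)$ and $\tau_T=\prod_{i\in T}\tau_i\in(0,1]$. The $2^m$ functions $e_T$ are orthonormal for the inner product $\langle f,g\rangle=\sum_x\mu(x)f(x)g(x)$, so they form a basis. If $f=\sum_Ta(T)e_T$ is the indicator function of a set $F$, then $a(\emptyset)=\langle f,1\rangle=\mu(F)$, and Parseval's identity gives $\sum_Ta(T)^2=\langle f,f\rangle=\mu(F)$.

\begin{lemma}\label{lem:expand}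
If $f=\sum_Ta(T)e_T$ and $g=\sum_Ta'(T)e_T$, then
\[
\mathbb E_J[f(x)g(y)]=\sum_{T\subseteq J}(-1)^{|T|}\tau_T\,a(T)a'(T).
\]
\end{lemma}

\begin{proof}
The expectation $\mathbb E_J[e_T(x)e_{T'}(y)]$ is a product of one factor for each coordinate $i$. The factor is $1$ if $i$ lies in neither of $T,T'$. It is $0$ if $i$ lies in exactly one of them, because $x_i$ and $y_i$ have law $\mu_i$ and $e_i$ has mean zero. If $i\in T\cap T'$, the factor is $-\tau_i$ for $i\in J$ by \eqref{eq:corr}, and $0$ for $i\notin J$ by independence of $x_i$ and $y_i$. So the product vanishes unless $T=T'\subseteq J$, and then it is $(-1)^{|T|}\tau_T$.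
\end{proof}

\subsection*{One slice}
Let $S=\{s\}$, so that $t=p:=\max_ip_i$, and put $\tau=p/(1-p)=\max_i\tau_i$ and $M=\mu(I_s)$. In the expansion of \eqref{eq:zero} the terms with $|T|$ even are nonnegative, and for $|T|$ odd we have $\tau_T\le\tau$ because all $\tau_i\le1$. Hence
\[
0=\sum_T(-1)^{|T|}\tau_Ta(T)^2\ge M^2-\tau\sum_{T\ne\emptyset}a(T)^2=M^2-\tau(M-M^2),
\]
which gives $M\le\tau/(1+\tau)=p$.

\subsection*{Several slices}
Now there is one identity \eqref{eq:zero} for each pair $(s,r)$, and the question is how to combine them. Write $f_s=\sum_Ta_s(T)e_T$ and $\|a(T)\|^2=\sum_sa_s(T)^2$, so that $\sum_s a_s(\emptyset)=M$ and $\sum_T\|a(T)\|^2=M$, where $M=M(I)$. Call $s$ and $r$ \emph{$T$-equivalent} if $T\subseteq J(s,r)$, that is, if $\pi_i(s)=\pi_i(r)$ for all $i\in T$. Summing over all pairs produces $M^2$ from the term $T=\emptyset$. To close the argument with Parseval's identity we also need $\|a(\emptyset)\|^2$, and this we get by subtracting a multiple $c$ of the identities with $s=r$, for which $J(s,s)=[m]$. Lemma~\ref{lem:expand} gives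
\begin{equation}\label{eq:blocks}
0=\sum_{T\subseteq[m]}b_T,\qquad b_T=(-1)^{|T|}\tau_T\Big[\sum_{C}\Big(\sum_{s\in C}a_s(T)\Big)^2-c\,\|a(T)\|^2\Big],
\end{equation}
where $C$ runs over the $T$-equivalence classes. Here $b_\emptyset=M^2-c\|a(\emptyset)\|^2$. If $b_T\ge-c\|a(T)\|^2$ for all $T\ne\emptyset$, then $0\ge M^2-cM$, so we want the smallest $c$ for which this holds. View $b_T$ as a quadratic form in the vector $(a_s(T))_{s\in S}$. The sum over $C$ is the form of the $0/1$ matrix of $T$-equivalence, a direct sum of all-ones blocks, whose nonzero eigenvalues are the class sizes. For $T=\{i\}$ the smallest eigenvalue of $b_T$ is therefore $-\tau_i(k_i-c)$, and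
\begin{equation}\label{eq:balance}
\tau_i(k_i-c)\le c\iff k_i\,\frac{\tau_i}{1+\tau_i}\le c\iff p_ik_i\le c .
\end{equation}
So the singletons force $c\ge t$, and it remains to see that $c=t$ also works for $|T|\ge2$.

In Example~\ref{ex:triangle}, with $c=t=2p$ and $\tau=p/(1-p)$, the classes have sizes $2$ and $1$ for $|T|=1$ and are singletons for $|T|\ge2$. The eigenvalues of $b_T$ are
\[
\begin{array}{c|c|c|c}
|T|=0&|T|=1&|T|=2&|T|=3\\ \hline
3-t,\ -t,\ -t&-\tau(2-t),\ -\tau(1-t),\ \tau t&\tau^2(1-t)&-\tau^3(1-t)
\end{array}
\]
Since $\tau(2-2p)=2p$ and $\tau^3\le\tau\le2p$, all of them are at least $-t$, and for $T\neq\emptyset$ the value $-t$ occurs at $T=\{i\}$ on the indicator vector of the large fiber of $\pi_i$, which is where the canonical sets live.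

The general statement records the slack, which is needed in Section~\ref{sec:extremal}.

\begin{proposition}\label{prop:binary}
For every system of binary sites there are numbers $\gamma_T\ge0$ $(\emptyset\ne T\subseteq[m])$ such that every independent set $I$ satisfies
\[
tM(I)-M(I)^2\ \ge\ \sum_{T\ne\emptyset}\gamma_T\|a(T)\|^2 .
\]
In particular $M(I)\le t$. If all $p_i<\frac12$, then $\gamma_T>0$ for $|T|\ge2$.
\end{proposition}

\begin{proof}
Take $c=t$ in \eqref{eq:blocks}. Using $\|a(\emptyset)\|^2=M-\sum_{T\ne\emptyset}\|a(T)\|^2$ we rewrite it as
\[
tM-M^2=\sum_{T\ne\emptyset}\big(b_T+t\|a(T)\|^2\big),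
\]
and we bound each term from below.

Let $|T|\ge2$ be even. Dropping the sum of squares gives $b_T\ge-\tau_Tt\|a(T)\|^2$, so we can take $\gamma_T=t(1-\tau_T)\ge0$.

Let $|T|$ be odd, and let $i$ be the least element of $T$. Every $T$-equivalence class lies in a fiber of $\pi_i$, so by the Cauchy--Schwarz inequality $\big(\sum_{s\in C}a_s(T)\big)^2\le k_i\sum_{s\in C}a_s(T)^2$. Hence $b_T\ge-\tau_T(k_i-t)\|a(T)\|^2$, and we take $\gamma_T=t-\tau_T(k_i-t)$. If $k_i\le t$, then $\gamma_T\ge t>0$. If $k_i>t$, then $\tau_T(k_i-t)\le\tau_i(k_i-t)\le t$ by $\tau_T\le\tau_i$ and \eqref{eq:balance}, so $\gamma_T\ge0$.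

If all $p_i<\frac12$, then all $\tau_i<1$. For even $|T|\ge2$ this gives $\tau_T<1$, and for odd $|T|\ge3$ it gives $\tau_T<\tau_i$, so $\gamma_T>0$ in both cases.
\end{proof}

\begin{remark}\label{rem:half}
The bound $p_i\le\frac12$ entered as $\tau_i\le1$, and the result is false without it. For $|S|=1$, $m=3$ and equal $p_i=p$, the points of $\{0,1\}^3$ with at least two entries $1$ form an independent set of mass $p^2(3-2p)$, and $p^2(3-2p)-p=p(2p-1)(1-p)>0$ for $\frac12<p<1$.
\end{remark}

\section{Compressing a transitive site to a binary site}\label{sec:compression}

We now replace one transitive site by the binary site with the same $p$. After renumbering, it is site $1$. We first rewrite independence in terms of this coordinate.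

Let $Z=X_2\times\dots\times X_m\times S$, so that $Y=X_1\times Z$ as a set. For $y=(x_2,\dots,x_m,s)$ and $y'=(x_2',\dots,x_m',r)$ in $Z$ write $y\approx y'$ if for every $i\ge2$ we have $\pi_i(s)\ne\pi_i(r)$ or $x_i\sim x_i'$, and put $\pi_1(y)=\pi_1(s)$ and $w(y)=\prod_{i\ge2}\mu_i(x_i)>0$. The \emph{columns} of $I\subseteq Y$ are the sets $U_y=\{u\in X_1:(u,y)\in I\}$, and $M(I)=\sum_yw(y)\mu_1(U_y)$. Since $(u,y)\sim(u',y')$ means that $y\approx y'$ and either $\pi_1(y)\ne\pi_1(y')$ or $u\sim u'$, we obtain the following criterion, valid for both kinds of site $1$:
\begin{equation}\label{eq:columns}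
\begin{array}{l}
I\text{ is independent if and only if, for all } y\approx y'\text{ (equal or not) with } U_y,U_{y'}\ne\emptyset,\\
\pi_1(y)=\pi_1(y')\text{ and no vertex of } U_y\text{ is adjacent to a vertex of } U_{y'}.
\end{array}
\end{equation}

In a binary site, two nonempty sets have no edge between them only if both are $\{1\}$. So we look for a rule $W$ that assigns to each subset $U$ of the transitive site $X=X_1$ one of the sets $\emptyset$, $\{1\}$, $\{0,1\}$, of measure $0$, $p$, $1$, such that $W(\emptyset)=\emptyset$ and such that $W(U)=\{0,1\}$ forces $W(U')=\emptyset$ whenever there is no edge between $U$ and $U'$. An independent $U$ has no edge to itself, so it can get at most $\{1\}$, which is enough because $\mu_1(U)\le p$. A set $U$ of measure larger than $p$ would need $\{0,1\}$, at the expense of every set that has no edge to it, so no single rule can serve all columns. We let the rule depend on a random vertex $\theta$ of $X$ and ask only that no measure be lost on average.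

For $A\subseteq X$ let $N(A)$ be the set of vertices adjacent to some vertex of $A$, and $N[A]=A\cup N(A)$. For $U\subseteq X$ let $A(U)$ be the set of vertices of $U$ with no neighbor in $U$, and $B(U)=U\setminus A(U)$. Then $A(U)$ is independent, and $B(U)\cap N[A(U)]=\emptyset$, since a vertex of $B(U)$ adjacent to a vertex $a\in A(U)$ would be a neighbor of $a$ in $U$. For $\theta\in X$ define
\[
W_\theta(U)=\begin{cases}\{0,1\}&\text{if }\theta\in B(U),\\ \{1\}&\text{if }\theta\in N[A(U)],\\ \emptyset&\text{otherwise.}\end{cases}
\]
The part $B(U)$ is paid for exactly: the value $\{0,1\}$ occurs with probability $|B(U)|/|X|$. The part $A(U)$ is paid only at rate $p$, but on the larger set $N[A(U)]$.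

\begin{example}\label{ex:triangles}
Let $m=2$ and $|S|=1$, and let $X_1=X_2=X$ be the disjoint union of two triangles $P$ and $Q$, so $p=\frac13$. Fix $u\in P$ and a maximum independent set $K$, and let
\[
I=\{x:x_1=u\}\cup\{x:x_1\in Q,\ x_2\in K\}.
\]
This set is independent: two points of the first part, or one point of each part, are nonadjacent in coordinate $1$, and two points of the second part are nonadjacent in coordinate $2$. It has $6+3\cdot2=12$ of the $36$ points, so $M(I)=\frac13$. The column over $y=x_2$ is $\{u\}\cup Q$ for $y\in K$ and $\{u\}$ otherwise. In both cases $A(U_y)=\{u\}$ and $N[A(U_y)]=P$, while $B(U_y)$ is $Q$ or empty. For $\theta\in P$ every column becomes $\{1\}$, and the compressed set is $\{1\}\times X$. For $\theta\in Q$ the columns over $K$ become $\{0,1\}$ and the others become empty, and the compressed set is $\{0,1\}\times K$. Both sets are independent of mass $\frac13$.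
\end{example}

That the rate $p$ on $N[A]$ is enough is the following local form of the inequality $|A|\le p|X|$. It is the only place in the proof of Theorem~\ref{thm:system} where vertex-transitivity is used beyond the bound $p\le\frac12$.

\begin{lemma}\label{lem:local}
Let $X$ be a loopless vertex-transitive graph and $p=\alpha(X)/|X|$. Every independent set $A$ satisfies $|A|\le p\,|N[A]|$.
\end{lemma}

\begin{proof}
Let $K$ be a maximum independent set and $\sigma\in\operatorname{Aut}(X)$. The disjoint union $A\cup(\sigma K\setminus N[A])$ is independent, so $|A|+|\sigma K\setminus N[A]|\le|\sigma K|$, that is, $|A|\le|\sigma K\cap N[A]|$. Now let $\sigma$ be uniformly random. For each vertex $v$, the vertex $\sigma^{-1}v$ is uniform in $X$ by transitivity, so $v\in\sigma K$ with probability $p$, and the expectation of $|\sigma K\cap N[A]|$ is $p|N[A]|$.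
\end{proof}

\begin{lemma}\label{lem:rule}
Let $X$ be a transitive site with parameter $p$, let $\mu^*$ be the measure of the binary site with the same $p$, and let $U,U'\subseteq X$, equal or not.
\begin{enumerate}
\item If $W_\theta(U)\neq\emptyset$, then $U\ne\emptyset$.
\item If there is no edge between $U$ and $U'$ and both $W_\theta(U)$ and $W_\theta(U')$ are nonempty, then $W_\theta(U)=W_\theta(U')=\{1\}$.
\item $\displaystyle\frac1{|X|}\sum_{\theta\in X}\mu^*(W_\theta(U))=\frac{|U|}{|X|}+\frac{p|N[A(U)]|-|A(U)|}{|X|}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $U=\emptyset$ both $B(U)$ and $N[A(U)]$ are empty.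

(2) Suppose that $W_\theta(U)=\{0,1\}$ and $W_\theta(U')\ne\emptyset$; by symmetry it suffices to find an edge between $U$ and $U'$. We have $\theta\in B(U)$, so $\theta\in U$ and $\theta$ has a neighbor $\theta^*\in U$. Also $\theta\in B(U')\cup N[A(U')]\subseteq U'\cup N(A(U'))$. If $\theta\in U'$, then $\theta^*\theta$ is an edge between $U$ and $U'$. If $\theta\in N(A(U'))$, then $\theta$ has a neighbor $u'\in U'$, and $\theta u'$ is such an edge.

(3) The left side is $(|B(U)|+p|N[A(U)]|)/|X|$, and $|B(U)|=|U|-|A(U)|$.
\end{proof}

\begin{proposition}\label{prop:compress}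
Let site $1$ be transitive, $X=X_1$, $p=p_1$, and let $Y^*$ be the graph of the system obtained by replacing site $1$ with the binary site with the same $p$. Let $I$ be independent in $Y$ with columns $U_y$, and for $\theta\in X$ let $I^\theta\subseteq Y^*$ be the set with columns $W_\theta(U_y)$. Then every $I^\theta$ is independent, and
\begin{equation}\label{eq:average}
\frac1{|X|}\sum_{\theta\in X}M(I^\theta)=M(I)+\sum_{y\in Z}w(y)\,\frac{p|N[A(U_y)]|-|A(U_y)|}{|X|}\ \ge\ M(I).
\end{equation}
\end{proposition}

\begin{proof}
The binary site exists because $0<p\le\frac12$. We check \eqref{eq:columns} for $I^\theta$. Let $y\approx y'$ with $W_\theta(U_y)$ and $W_\theta(U_{y'})$ nonempty. By Lemma~\ref{lem:rule}(1), $U_y$ and $U_{y'}$ are nonempty, so \eqref{eq:columns} for $I$ gives $\pi_1(y)=\pi_1(y')$ and no edge between $U_y$ and $U_{y'}$. By Lemma~\ref{lem:rule}(2) both new columns are $\{1\}$, and $1\not\sim1$. The identity in \eqref{eq:average} is Lemma~\ref{lem:rule}(3), multiplied by $w(y)$ and summed over $y$; the inequality is Lemma~\ref{lem:local}.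
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:system}]
A canonical set of mass $t$ was given before the statement. For the upper bound, let $I$ be independent. Apply Proposition~\ref{prop:compress} to each transitive site in turn, each time choosing $\theta$ with $M(I^\theta)\ge M(I)$. The numbers $p_i$, $k_i$ and $t$ do not change. We end with an independent set $I'$ of a system of binary sites with $M(I)\le M(I')$, and $M(I')\le t$ by Proposition~\ref{prop:binary}.
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:exact}.

\begin{remark}\label{rem:transitive}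
Vertex-transitivity cannot be omitted. In Example~\ref{ex:triangles} replace the triangle $P$ by a single edge. Then $|X|=5$ and $\alpha(X)/|X|=\frac25$, the set $A=\{u\}$ violates Lemma~\ref{lem:local}, and $I$ is an independent set with $5+3\cdot2=11$ of the $25$ points, which is more than $\frac25\cdot25=10$.
\end{remark}

\section{The maximum independent sets}\label{sec:extremal}

The proof of Theorem~\ref{thm:system} has two inequalities, the spectral one and Lemma~\ref{lem:local}, and a set of mass $t$ is tight in both. The first becomes rigid when all $p_i<\frac12$. In Lemma~\ref{lem:local} equality always holds for $A=\emptyset$, and for a maximum independent set $K$, because $N[K]=X$: a vertex outside $N[K]$ could be added to $K$. The second hypothesis says that there are no other cases.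

\begin{definition}\label{def:primitive}
A transitive site $X$ is \emph{primitive} if every nonempty independent set $A$ with $|A|=p|N[A]|$ satisfies $|A|=\alpha(X)$.
\end{definition}

Complete graphs with at least two vertices are primitive, since every nonempty independent set is maximum. The union of two triangles is not, as $A=\{u\}$ in Example~\ref{ex:triangles} shows.

\begin{theorem}\label{thm:extremal}
Consider a system in which all $p_i<\frac12$ and all transitive sites are primitive. An independent set $I$ has $M(I)=t$ if and only if $I=D(i,C,K)$ for some $i$, some fiber $C$ of $\pi_i$ with $p_i|C|=t$, and some maximum independent set $K$ of $X_i$.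
\end{theorem}

\begin{corollary}\label{cor:extremal}
Suppose that $G$ contains a derangement, $\alpha(G)<|G|/2$, $\Gamma_G$ is primitive, and $\emptyset\ne H\subseteq S_n$. Then the maximum intersecting sets of $G\wr H$ are exactly the sets $\{(g,h):h(i)=j,\ g_i\in K\}$ with $|H_{i\to j}|$ maximum and $K$ a maximum intersecting set of $G$. This applies to every regular group $G$ of order at least $3$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:extremal} to the system in the proof of Theorem~\ref{thm:exact}(1). All $p_i$ equal $\alpha(G)/|G|$, so $p_i|C|=t$ means that $C=H_{i\to j}$ has the largest size over all $i,j$. For regular $G$ of order $q\ge3$, the graph $\Gamma_G$ is complete, hence primitive, with $p=1/q<\frac12$.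
\end{proof}

The induction below shows that columns over $\approx$-related points coincide, and it needs connectivity to spread this to all columns.

\begin{lemma}\label{lem:walks}
Let $X$ be a binary site or a primitive transitive site with $p<\frac12$.
\begin{enumerate}
\item If $K,K'$ are maximum independent sets with no edge between them, then $K=K'$.
\item There is an $\ell_0$ such that any two vertices of $X$ are joined by a walk of length $\ell$ for every $\ell\ge\ell_0$. In particular $X$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The set $K\cup K'$ is independent and contains the maximum independent sets $K$ and $K'$.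

(2) In a binary site take $\ell_0=2$ and let all inner vertices of the walk be $0$. Let $X$ be transitive. Suppose that $X$ has $c\ge2$ components. They are isomorphic by vertex-transitivity, so a maximum independent set $A$ of a component $X'$ has $|A|=\alpha(X)/c=p|X'|$ and $N[A]=X'$. Then $|A|=p|N[A]|$ and $0<|A|<\alpha(X)$, against primitivity. So $X$ is connected. It is not bipartite, because in a $d$-regular bipartite graph with $d\ge1$ the two parts have the same size, which gives $p=\frac12$. So $X$ contains an odd cycle. Given vertices $u,v$, walk from $u$ to a vertex of the cycle and from there to $v$, with or without one turn around the cycle. This gives two walks of opposite parity, both of length at most $3|X|$. A walk can be lengthened by $2$ by going along an edge and back, so $\ell_0=3|X|$ works.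
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
The set $D(i,C,K)$ has mass $p_i|C|$, which gives one direction. Let $M(I)=t$. We induct on the number of transitive sites.

\medskip\noindent\emph{All sites binary.} By Proposition~\ref{prop:binary}, $a_s(T)=0$ for all $s$ and all $|T|\ge2$. As $e_i$ is an affine function of $x_i$, each indicator function has the form $f_s(x)=c_0+\sum_ic_ix_i$. The vertex $(0,s)$, where $0$ is the zero vector, has a loop, so $c_0=f_s(0)=0$. Evaluating at the unit vectors $\mathbf u_i$ gives $c_i\in\{0,1\}$, and evaluating at $\mathbf u_i+\mathbf u_j$ gives $c_i+c_j\le1$ for $i\ne j$. So $f_s=0$ or $f_s(x)=x_{i(s)}$ for one index $i(s)$. Let $S'=\{s:f_s\ne0\}$, which is nonempty because $t>0$. For $s,r\in S'$, the points $\mathbf u_{i(s)}\in I_s$ and $\mathbf u_{i(r)}\in I_r$ share a $1$ in a coordinate of $J(s,r)$, so $i(s)=i(r)\in J(s,r)$. Thus $i(s)=i$ is constant on $S'$, and $S'$ lies in one fiber $C$ of $\pi_i$. From $t=M(I)=p_i|S'|\le p_i|C|\le t$ we get $S'=C$, $p_i|C|=t$ and $I=D(i,C,\{1\})$.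

\medskip\noindent\emph{Induction step.} Let site $1$ be transitive, with the notation of Section~\ref{sec:compression}. Each $M(I^\theta)$ is at most $t$ by Theorem~\ref{thm:system}, and their average is at least $t$ by \eqref{eq:average}. Hence $M(I^\theta)=t$ for all $\theta$. The compressed system satisfies the hypotheses and has one transitive site fewer, so every $I^\theta$ is canonical. Moreover the sum over $y$ in \eqref{eq:average} vanishes; its terms are nonnegative and $w(y)>0$, so $|A(U_y)|=p_1|N[A(U_y)]|$ for all $y$. By primitivity, for each $y$ one of the following holds: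
\begin{itemize}
\item[(i)] $A(U_y)=\emptyset$; then $W_\theta(U_y)$ is $\{0,1\}$ for $\theta\in U_y$ and empty otherwise;
\item[(ii)] $A(U_y)$ is a maximum independent set; then $N[A(U_y)]=X_1$ and $B(U_y)=\emptyset$, so $U_y$ is a maximum independent set and $W_\theta(U_y)=\{1\}$ for every $\theta$.
\end{itemize}
In $Y^*$, the nonempty columns of a canonical set $D(i,C,K)$ are all $\{1\}$ if $i=1$ and all $\{0,1\}$ if $i\ne1$. This separates two cases.

\medskip\noindent\emph{Case 1: some $y_0$ is of kind} (ii). For every $\theta$ the set $I^\theta$ has the column $\{1\}$ over $y_0$, so $I^\theta=D(1,C,\{1\})$, where $C$ is the fiber of $\pi_1$ that contains the $S$-component of $y_0$. Thus $C$ does not depend on $\theta$, and $p_1|C|=t$. Let $Z_C$ be the set of $y\in Z$ with $S$-component in $C$. For $y\in Z_C$ the compressed columns are $\{1\}$, so $y$ is of kind (ii) and $U_y$ is a maximum independent set. For $y\notin Z_C$ the compressed column is empty for every $\theta$, so $y$ is of kind (i) with $U_y=\emptyset$. It remains to show that $U_y$ is the same set $K$ for all $y\in Z_C$, for then $I=D(1,C,K)$.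

If $y,y'\in Z_C$ and $y\approx y'$, then $U_y=U_{y'}$ by \eqref{eq:columns} and Lemma~\ref{lem:walks}(1). So it suffices to join any two points $y=(x_2,\dots,x_m,s)$ and $y'=(x'_2,\dots,x'_m,r)$ of $Z_C$ by a chain of $\approx$-related points of $Z_C$. By Lemma~\ref{lem:walks}(2) there is an $\ell\ge1$ such that for every $i\ge2$ there is a walk $x_i=x_i^{(0)}\sim x_i^{(1)}\sim\dots\sim x_i^{(\ell)}=x_i'$ in $X_i$. Put $y^{(0)}=y$ and $y^{(j)}=(x_2^{(j)},\dots,x_m^{(j)},r)$ for $1\le j\le\ell$. Consecutive points are adjacent in every coordinate $i\ge2$, hence $\approx$-related, and $y^{(\ell)}=y'$.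

\medskip\noindent\emph{Case 2: every $y$ is of kind} (i). Let $D_\theta=\{y\in Z:\theta\in U_y\}$. Then $I^\theta=\{0,1\}\times D_\theta$, so $I^\theta=D(i,C,K)$ with $i\ne1$ and $p_i|C|=t$, where $(i,C,K)$ may depend on $\theta$, and $D_\theta=\{(x_2,\dots,x_m,s): s\in C,\ x_i\in K\}$. Let $\theta\sim\theta'$, with data $(i,C,K)$ and $(i',C',K')$. If $y\in D_\theta$ and $y'\in D_{\theta'}$, then $\theta\theta'$ is an edge between $U_y$ and $U_{y'}$, so $y\not\approx y'$ by \eqref{eq:columns}. We show that this forces the data to coincide. Write $y=(x_2,\dots,x_m,s)$ and $y'=(x'_2,\dots,x'_m,r)$ with $s\in C$, $x_i\in K$, $r\in C'$, $x'_{i'}\in K'$, and take $x_j\sim x'_j$ in all coordinates $j\ge2$ other than $i$ and $i'$; recall that every vertex of a site has a neighbor.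
\begin{itemize}
\item If $i\ne i'$, the entries $x'_i$ and $x_{i'}$ are free. Choosing $x'_i\sim x_i$ and $x_{i'}\sim x'_{i'}$ gives $y\approx y'$.
\item If $i=i'$ and $C\ne C'$, then $\pi_i(s)\ne\pi_i(r)$, and $y\approx y'$.
\item If $i=i'$, $C=C'$ and $K\ne K'$, then by Lemma~\ref{lem:walks}(1) we can choose $x_i\in K$ and $x'_i\in K'$ adjacent, and $y\approx y'$.
\end{itemize}
Each alternative is a contradiction, so $D_\theta=D_{\theta'}$ whenever $\theta\sim\theta'$. As $X_1$ is connected, $D_\theta$ does not depend on $\theta$, and $I=\{(\theta,y):y\in D_\theta\}=D(i,C,K)$ in $Y$.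
\end{proof}

Neither hypothesis of Theorem~\ref{thm:extremal} can simply be omitted, even for wreath products of groups. In both examples below $H$ is regular, so the maximum size is $\alpha(G)|G|^{n-1}$ by Theorem~\ref{thm:exact}, and in a canonical set some coordinate $g_i$ takes only $\alpha(G)$ values.

\begin{example}[$p=\frac12$]\label{ex:majority}
Let $G=\mathbb Z_2$ and $H=\mathbb Z_n$ be regular with $n\ge3$, so $\Gamma_G$ is a single edge, which is primitive. Fix $a\in G$. The set of all $(g,1)$ such that at least two of $g_1,g_2,g_3$ equal $a$ is intersecting, because two subsets of $\{1,2,3\}$ of size at least $2$ meet. It has the maximum size $4\cdot2^{n-3}=2^{n-1}$, but every coordinate takes both values on it.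
\end{example}

\begin{example}[no primitivity]\label{ex:s3}
Let $G=S_3$ act on three points and let $H=\mathbb Z_2$ be regular. The derangements are the $3$-cycles, so $\Gamma_G$ consists of two triangles, the even and the odd permutations, and $p=\frac13$. Example~\ref{ex:triangles} with $u=1$ and $K=\{1,(12)\}$ gives the intersecting set
\[
\{(g,1):g_1=1\}\cup\{(g,1):g_1\text{ odd},\ g_2\in K\}
\]
of the maximum size $12=\alpha(G)|G|$. On it $g_1$ takes four values and $g_2$ takes six, while $\alpha(G)=2$. The compressed sets found there are canonical, but in coordinate $1$ for even $\theta$ and in coordinate $2$ for odd $\theta$; this is what primitivity excludes in the induction step.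
\end{example}

\begin{thebibliography}{1}

\bibitem{HKMM}
Ademir Hujdurovi\'c, Klavdija Kutnar, Dragan Maru\v{s}i\v{c} and \v{S}tefko Miklavi\v{c},
\emph{On maximum intersecting sets in direct and wreath product of groups},
arXiv:2108.03943 (2021).

\end{thebibliography}
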